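\title{Unimodular eigenvalues of $2$-universal operators on Hilbert space}

\begin{abstract}
A bounded operator $A$ on a separable Hilbert space is $2$-universal if every ergodic measure-preserving transformation of a non-atomic standard probability space is isomorphic to $A$ equipped with an invariant Borel probability measure that has full support and a finite second moment; one may also restrict the definition to invertible transformations. We show that such an operator need not have every point of the unit circle as an eigenvalue: if $B$ is the backward shift on $\ell^2$, then $\frac12(3B-I)$ is $2$-universal and $1$ is not an eigenvalue. We then determine all sets of unimodular eigenvalues that occur. For invertible systems they are the $F_\sigma$ subsets of the circle with non-empty interior; for general ergodic systems they are the sets of this kind that have full Lebesgue measure.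
\end{abstract}

\section{Introduction}

\subsection{Universal operators}

Let $H$ be a complex separable infinite-dimensional Hilbert space, $\mathcal B_H$ its Borel $\sigma$-algebra and $A$ a bounded linear operator on $H$. A Borel probability measure $\nu$ on $H$ that is invariant under $A$ turns $A$ into a measure-preserving transformation. An operator is universal, in the sense of Glasner and Weiss, when every ergodic transformation arises from it in this way. Throughout the paper, a \emph{system} is an ergodic measure-preserving transformation $T$ of a non-atomic standard Lebesgue probability space $(X,\mathcal B,\mu)$, not necessarily invertible.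

\begin{definition}
The operator $A$ is \emph{universal for ergodic systems} if for every system $(X,\mathcal B,\mu;T)$ there is an $A$-invariant Borel probability measure $\nu$ on $H$ such that $\nu$ has full support, that is, $\nu(\mathcal U)>0$ for every non-empty open set $\mathcal U\subseteq H$, and $(H,\mathcal B_H,\nu;A)$ is isomorphic to $(X,\mathcal B,\mu;T)$. It is \emph{$2$-universal for ergodic systems} if $\nu$ can always be chosen with $\int_H\|z\|^2\,d\nu(z)<\infty$. \emph{Universality} and \emph{$2$-universality for invertible ergodic systems} are defined in the same way, with $T$ ranging over the invertible systems only.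
\end{definition}

Full support ties the measure to the whole operator: without it, $A\oplus A'$ would be universal for every $A'$ as soon as $A$ is. Atoms must be excluded, because a cyclic permutation of finitely many points would give a measure $\nu$ with finite support, so that no operator would be universal. The second moment makes the isomorphism $\Phi:X\to H$ a square-integrable function with $\Phi\circ T=A\Phi$, and so brings in the spectral theory of the Koopman isometry $Uf=f\circ T$ on $L^2(X)$.

Let $\mathbb T=\{\lambda\in\mathbb C:|\lambda|=1\}$, let $m$ be normalized Lebesgue measure on $\mathbb T$, and let $E(A)$ be the \emph{unimodular point spectrum} of $A$, the set of $\lambda\in\mathbb T$ that are eigenvalues of $A$. It is known \cite{Grivaux} that $m(E(A))=1$ when $A$ is $2$-universal for ergodic systems. The following question comes from the same paper.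

\medskip
\noindent\textbf{Question} (\cite{Grivaux}). \emph{If $A$ is $2$-universal for ergodic systems, or for invertible ergodic systems, is $E(A)=\mathbb T$?}

\subsection{What a rotation requires}

The simplest systems show how a second moment produces eigenvectors.

\begin{example}\label{ex:rotation}
Let $\lambda\in\mathbb T$ not be a root of unity and let $Tx=\lambda x$ on $(\mathbb T,m)$; this is an invertible system. Let $\Phi\in L^2(\mathbb T;H)$ satisfy $\Phi\circ T=A\Phi$ and put $a_k=\int\bar x^{\,k}\Phi(x)\,dm(x)$ for $k\in\mathbb Z$. The substitution $y=\lambda x$ gives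
\[
Aa_k=\int\bar x^{\,k}\Phi(\lambda x)\,dm(x)=\lambda^k\int \bar y^{\,k}\Phi(y)\,dm(y)=\lambda^ka_k .
\]
If $\Phi$ is not constant almost everywhere, some $a_k$ with $k\ne0$ is non-zero, and therefore $\lambda^k\in E(A)$ for some $k\neq0$.
\end{example}

In this example the eigenfunction $x$ of $U$ is a function of $\Phi(x)$ when $\Phi$ is an isomorphism. If it were a \emph{linear} function, $x=\langle\Phi(x),y\rangle$ with $y\in H$, then $\langle a_1,y\rangle=1$, so $\lambda\in E(A)$. Every $\lambda\ne1$ is an eigenvalue of $U$ for a non-constant eigenfunction of some invertible system: for a root of unity $\lambda$ of order $n\ge2$ take $(y,x)\mapsto(\lambda y,\lambda'x)$ on $\{y:y^n=1\}\times\mathbb T$ with $\lambda'$ not a root of unity, which is ergodic because the only invariant character is the trivial one. One is thus led to guess that $E(A)$ is all of $\mathbb T$.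

The guess has two weak points. First, ergodicity means that $1$ is an eigenvalue of $U$ only for constants; the corresponding vector $\int\Phi\,d\mu$ is fixed by $A$, but it may be $0$. Second, an isomorphism has to be injective, not linear. If $Aa=\lambda^2a$ and $Ab=\lambda^3b$ with $a,b\ne0$, then $a$ and $b$ are linearly independent, and $\Phi(x)=x^2a+x^3b$ satisfies $\Phi(\lambda x)=A\Phi(x)$ and is injective because $x=x^3/x^2$. The eigenvalue $\lambda$ itself is not needed. The first point leads to an explicit counterexample, the second to the complete description.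

\subsection{Results}

Let $B$ be the backward shift on $\ell^2=\ell^2(\mathbb N_0)$, $(By)_n=y_{n+1}$.

\begin{theorem}\label{thm:example}
The operator $A=\frac12(3B-I)$ on $\ell^2$ is $2$-universal for ergodic systems, hence also for invertible ergodic systems. Its unimodular point spectrum is $\mathbb T\setminus\{1\}$.
\end{theorem}

So the answer to the question is negative in both cases. Recall that an $F_\sigma$ set is a countable union of closed sets and a $G_\delta$ set is a countable intersection of open sets.

\begin{theorem}\label{thm:all}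
Let $E\subseteq\mathbb T$.
\begin{itemize}
\item[(a)] $E$ is the unimodular point spectrum of some operator that is $2$-universal for ergodic systems if and only if $E$ is an $F_\sigma$ set with non-empty interior and $m(E)=1$.
\item[(b)] $E$ is the unimodular point spectrum of some operator that is $2$-universal for invertible ergodic systems if and only if $E$ is an $F_\sigma$ set with non-empty interior.
\end{itemize}
\end{theorem}

In case (b) every non-empty open arc occurs, so even full measure can fail. Conversely, full measure does not imply non-empty interior: if $(\lambda_i)$ is dense in $\mathbb T$ and $I_{i,j}$ is the open arc of measure $2^{-i-j}$ centered at $\lambda_i$, then the complement of $\bigcap_j\bigcup_iI_{i,j}$ is an $F_\sigma$ set of full measure with empty interior.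

\subsection{Method and plan}

All our models come from an \emph{eigenvector field}, a map $v(z)=\sum_kw_kz^k$ with values in $H$ and $Av(z)=zv(z)$. Substituting $U$ for $z$ gives, for each $g\in L^2(X)$, a function $v(U)g=\sum_k(g\circ T^k)w_k$ that intertwines $T$ and $A$. A Baire category argument selects $g$ such that this function is injective and its law has full support. Section~\ref{sec:method} develops this on the operator $2B$, and Section~\ref{sec:example} proves Theorem~\ref{thm:example}; these two sections use only Sections~\ref{sub:systems} and~\ref{sub:koopman} of the preliminaries. Section~\ref{sec:necessity} proves the necessity parts of Theorem~\ref{thm:all}, including a short proof of the full-measure result. Section~\ref{sec:operator} constructs an operator with prescribed $E(A)$, and Sections~\ref{sec:invertible} and~\ref{sec:noninvertible} show that it models invertible and non-invertible systems.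

\section{Conventions and standard facts}\label{sec:prelim}

\subsection{Systems}\label{sub:systems}

We realize $X$ as a standard Borel space, $\mu$ as a Borel probability measure without atoms, $\mathcal B$ as the $\mu$-completion of the Borel $\sigma$-algebra and $T$ as a Borel map, which is a bijection when the system is invertible. Relations between sets, functions and $\sigma$-algebras are understood modulo $\mu$, and sub-$\sigma$-algebras of $\mathcal B$ are completed; $\sigma(\Phi)$ is the completed $\sigma$-algebra generated by a measurable map $\Phi$. Two transformations $T$, $T'$ are \emph{isomorphic} if there are Borel sets $X_1\subseteq X$, $X_1'\subseteq X'$ of full measure with $TX_1\subseteq X_1$, $T'X_1'\subseteq X_1'$, and a Borel isomorphism $\Phi:X_1\to X_1'$ that carries $\mu$ to $\mu'$ and satisfies $\Phi\circ T=T'\circ\Phi$. We use the following facts.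

\begin{itemize}
\item \emph{Separating partitions.} There are finite Borel partitions $\mathcal P_1,\mathcal P_2,\dots$ of $X$, each refining the previous one, that separate points. The unions of cells form a countable algebra $\mathcal A$ that separates points and is dense in $\mathcal B$ for the distance $\mu(D\triangle D')$.
\item \emph{Lusin--Souslin theorem.} An injective Borel map between standard Borel spaces sends Borel sets to Borel sets; in particular its image is Borel and its inverse is a Borel map.
\item \emph{Ergodicity.} Invariant measurable functions are constant. If $D\subseteq T^{-1}D$, then $D=T^{-1}D$ because the two sets have the same measure, so $\mu(D)\in\{0,1\}$.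
\item \emph{Aperiodicity.} For $n\ge1$ the set $D=\{x:T^nx=x\}$ is null. Indeed $D\subseteq T^{-1}D$; if $\mu(D)=1$, take $D'$ with $0<\mu(D')<1/n$ and observe that $\bigcup_{i<n}T^{-i}D'$ is invariant and has measure strictly between $0$ and $1$.
\end{itemize}

\subsection{The Koopman isometry}\label{sub:koopman}

Inner products are linear in the first variable. We identify $L^2(X;H)$ with $L^2(X)\otimes H$; then $(U\otimes I)\Phi=\Phi\circ T$ and $(I\otimes A)\Phi=A\Phi$. For a sub-$\sigma$-algebra $\mathcal F$, the conditional expectation $\mathbb E(\cdot\,|\mathcal F)$ is the orthogonal projection onto $L^2(\mathcal F)$, and $UL^2(\mathcal F)=L^2(T^{-1}\mathcal F)$.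

For $f\in L^2(X)$ and $k\ge l\ge0$ we have $\langle U^kf,U^lf\rangle=\langle U^{k-l}f,f\rangle$. By Herglotz's theorem there is a positive measure $\sigma_f$ on $\mathbb T$ of mass $\|f\|^2$, the \emph{spectral measure} of $f$, with $\int\lambda^{k-l}d\sigma_f=\langle U^kf,U^lf\rangle$ for all $k,l\ge0$. For a polynomial $Q(\lambda)=\sum_kx_k\lambda^k$ with coefficients $x_k\in H$ put $Q(U)f=\sum_k(U^kf)x_k\in L^2(X;H)$. Expanding the norm gives
\begin{equation}\label{eq:Q}
\|Q(U)f\|^2=\sum_{k,l}\langle U^kf,U^lf\rangle\langle x_k,x_l\rangle=\int\|Q\|^2d\sigma_f\le\sup_{\mathbb T}\|Q\|^2\,\|f\|^2 .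
\end{equation}
If $T$ is invertible, then $U$ is unitary, \eqref{eq:Q} holds for trigonometric polynomials, and the Borel functional calculus satisfies $\|\phi(U)f\|^2=\int|\phi|^2d\sigma_f$ for bounded Borel $\phi:\mathbb T\to\mathbb C$.

\subsection{Wold decomposition and Hardy spaces}\label{sub:wold}

Put $\mathcal B_\ell=T^{-\ell}\mathcal B$, $\mathcal B_\infty=\bigcap_\ell\mathcal B_\ell$ and $W=L^2(X)\ominus UL^2(X)$. Since $U^\ell L^2(X)=L^2(\mathcal B_\ell)$, the Wold decomposition of the isometry $U$ reads
\begin{equation}\label{eq:wold}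
L^2(X)=L^2(\mathcal B_\infty)\oplus\mathcal S,\qquad \mathcal S=\bigoplus_{n\ge0}U^nW,\qquad L^2(X)\ominus L^2(\mathcal B_\ell)=\bigoplus_{n<\ell}U^nW .
\end{equation}
Both summands reduce $U$, and $U$ is unitary on $L^2(\mathcal B_\infty)$; hence $T^{-1}\mathcal B_\infty=\mathcal B_\infty$.

Let $\mathbb D$ be the open unit disc. For a Hilbert space $K$, $H^2(\mathbb D;K)$ is the space of analytic functions $F(z)=\sum_{n\ge0}\zeta_nz^n$ with $\zeta_n\in K$ and
\[
\|F\|^2=\sum_n\|\zeta_n\|^2=\sup_{r<1}\int\|F(r\lambda)\|^2dm(\lambda)<\infty .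
\]
The correspondence $\sum_nU^ns_n\leftrightarrow\sum_ns_nz^n$ identifies $\mathcal S$ with $H^2(\mathbb D;W)$, and likewise $\mathcal S\otimes H$ with $H^2(\mathbb D;W\otimes H)$. Under these identifications $U$ and $U\otimes I$ act as multiplication by $z$, and $I\otimes A$ acts on the values.

\subsection{Invertible factors}

\begin{lemma}\label{lem:factor}
Let $T$ be a system and $\mathcal F\subseteq\mathcal B$ a $\sigma$-algebra with $T^{-1}\mathcal F=\mathcal F$. There are a Polish space $\Omega$, a homeomorphism $\tilde T$ of $\Omega$ and a Borel map $\pi:X\to\Omega$ with $\pi\circ T=\tilde T\circ\pi$ almost everywhere and $\sigma(\pi)=\mathcal F$. The map $\tilde T$ preserves $\tilde\mu=\pi_*\mu$ and is ergodic. Either $\tilde\mu$ has no atoms or $L^2(\mathcal F)$ is finite-dimensional.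
\end{lemma}

\begin{proof}
The restriction $V$ of $U$ to $L^2(\mathcal F)$ has range $L^2(T^{-1}\mathcal F)=L^2(\mathcal F)$, so it is unitary. Let $(f_i)_{i\ge1}$ be dense in $L^2(\mathcal F)$, let $\Omega=\mathbb C^{\mathbb N\times\mathbb Z}$, $(\tilde T\omega)(i,k)=\omega(i,k+1)$ and $\pi(x)(i,k)=(V^kf_i)(x)$, with Borel representatives. Then $\pi(Tx)(i,k)=(V^{k+1}f_i)(x)$ almost everywhere. We have $\sigma(\pi)\subseteq\mathcal F$, and $L^2(\sigma(\pi))$ is closed and contains every $f_i$, so $\sigma(\pi)=\mathcal F$. Invariance and ergodicity pass from $T$ to $\tilde T$ by taking preimages under $\pi$. If $\tilde\mu(\{\omega\})>0$, all points $\tilde T^k\omega$ have the same mass, so the orbit is finite; it is invariant, hence of full measure, and $L^2(\mathcal F)\cong L^2(\tilde\mu)$ is finite-dimensional.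
\end{proof}

\section{The method, on the operator $2B$}\label{sec:method}

For $|\zeta|<1$ let $e(\zeta)=(\zeta^n)_{n\ge0}\in\ell^2$, so that $\|e(\zeta)\|^2=(1-|\zeta|^2)^{-1}$. The equation $By=\zeta y$ means $y_n=\zeta^ny_0$. Hence
\begin{equation}\label{eq:kerB}
\ker(B-\zeta)=\mathbb Ce(\zeta)\ \text{ for }|\zeta|<1,\qquad\ker(B-\zeta)=\{0\}\ \text{ for }|\zeta|\ge1 .
\end{equation}
The operator $2B$ has the eigenvector field $e(z/2)=\sum_k2^{-k}e_kz^k$, where $(e_k)$ is the canonical basis. Substituting $U$ for $z$ we obtain, for any system $T$ and $g\in L^2(X)$,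
\[
\Phi_g(x)=\big(g(x),\,2^{-1}g(Tx),\,2^{-2}g(T^2x),\dots\big),\qquad\|\Phi_g\|^2=\tfrac43\|g\|^2,
\]
and $(2B\Phi_g(x))_n=2\cdot2^{-(n+1)}g(T^{n+1}x)=(\Phi_g(Tx))_n$. So the law of $\Phi_g$ is a $2B$-invariant measure with a second moment. It remains to find one $g$ for which $\Phi_g$ loses no information and visits every ball of $\ell^2$. Each requirement splits into countably many conditions, and each condition is easy to meet by a small change of $g$. The next lemma meets them all at once.

\begin{lemma}[Baire criterion]\label{lem:baire}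
Let $T$ be a system, $A$ a bounded operator on $H$, $\mathcal G$ a Banach space and $L:\mathcal G\to L^2(X;H)$ a bounded linear map with $(Lg)\circ T=A(Lg)$ for every $g$. Assume:
\begin{itemize}
\item[(S)] for every open ball $\mathcal U\subseteq H$, the set $\{g:\mu(Lg\in\mathcal U)>0\}$ is dense in $\mathcal G$;
\item[(G)] for every $D\in\mathcal B$, the set $\{g:D\in\sigma(Lg)\}$ is dense in $\mathcal G$.
\end{itemize}
Then for some $g\in\mathcal G$ the measure $\nu=(Lg)_*\mu$ is $A$-invariant, has full support and a finite second moment, and $(H,\mathcal B_H,\nu;A)$ is isomorphic to $(X,\mathcal B,\mu;T)$.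
\end{lemma}

\begin{proof}
\emph{The sets in \textup{(S)} are open.} Let $g_n\to g$ with $\mu(Lg_n\in\mathcal U)=0$ for all $n$. Along a subsequence $Lg_n\to Lg$ almost everywhere, and $1_{\mathcal U}(Lg)\le\liminf1_{\mathcal U}(Lg_n)=0$ almost everywhere because $\mathcal U$ is open.

\emph{Open versions of the sets in \textup{(G)}.} The sets in (G) need not be open, so we enlarge them. For $D\in\mathcal A$ and $j\ge1$ let $O_{D,j}$ be the set of $g$ for which $\|F\circ Lg-1_D\|_{L^1}<1/j$ for some bounded continuous $F:H\to\mathbb C$. For fixed $F$ the map $g\mapsto F\circ Lg$ is continuous into $L^1(X)$: if $g_n\to g$, then $F\circ Lg_n\to F\circ Lg$ in measure and boundedly. So $O_{D,j}$ is open. If $D\in\sigma(Lg)$, then $1_D=1_{D'}\circ Lg$ with $D'$ Borel, and $1_{D'}$ is an $L^1((Lg)_*\mu)$-limit of bounded continuous functions; so $g\in O_{D,j}$. By (G), $O_{D,j}$ is dense.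

\emph{The isomorphism.} By Baire's theorem some $g$ lies in all $O_{D,j}$ and in the sets of (S) for a countable base of balls. Let $\Phi$ be a Borel representative of $Lg$. Then $\nu=\Phi_*\mu$ has full support, $\int\|z\|^2d\nu=\|Lg\|^2<\infty$, and $A_*\nu=(\Phi\circ T)_*\mu=\nu$. Each $1_D$ with $D\in\mathcal A$ is an $L^1$-limit of $\sigma(\Phi)$-measurable functions, so $D=\Phi^{-1}(D')$ modulo $\mu$ with $D'$ Borel. Let $X_0$ be a Borel set of full measure on which these countably many identities and $\Phi\circ T=A\Phi$ hold at every point. Since $\mathcal A$ separates points, $\Phi$ is injective on $X_0$. The set $X_1=\bigcap_{n\ge0}T^{-n}X_0$ has full measure and $TX_1\subseteq X_1$. By the Lusin--Souslin theorem $\Phi$ is a Borel isomorphism of $X_1$ onto the Borel set $\Phi(X_1)$, which has full $\nu$-measure and satisfies $A\Phi(X_1)=\Phi(TX_1)\subseteq\Phi(X_1)$.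
\end{proof}

For $2B$, condition (G) is immediate. The simple functions that take distinct values on the cells of a finite partition refining $\{D,D^c\}$ are dense in $L^2(X)$, and for such $g$ the set $D$ lies in $\sigma(g)\subseteq\sigma(\Phi_g)$, since $g$ is the $0$-th coordinate of $\Phi_g$.

For (S) we want $\Phi_g(x)$ close to a given $u=(u_0,\dots,u_N,0,\dots)$ on a set of positive measure. This asks for $g(T^kx)=2^ku_k$ along a long initial piece of the orbit of $x$. One can prescribe these values on a small set, provided that the successive points of the orbit lie in disjoint sets. This is where the absence of atoms is used.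

\begin{lemma}[towers]\label{lem:tower}
Let $T$ be a system, $M\ge1$ and $\mu(Y)>0$. Up to a null set, $Y$ is a countable union of measurable sets $C$ for which $C,T^{-1}C,\dots,T^{-M}C$ are pairwise disjoint. There are such sets $C\subseteq Y$ of arbitrarily small positive measure.
\end{lemma}

\begin{proof}
By aperiodicity, $T^ix\ne x$ for $1\le i\le M$ and almost every $x$. For such $x$ choose $D_i\in\mathcal A$ with $x\in D_i$, $T^ix\notin D_i$, and let $D=D_1\cap\dots\cap D_M\in\mathcal A$. Then $x\in D$ and $T^ix\notin D$ for $1\le i\le M$. So the countably many sets $C_D=\{x\in Y\cap D:T^ix\notin D\text{ for }1\le i\le M\}$, $D\in\mathcal A$, cover almost all of $Y$. By construction $C_D\cap T^{-i}C_D=\emptyset$ for $1\le i\le M$, and therefore $T^{-i}C_D\cap T^{-j}C_D=T^{-i}(C_D\cap T^{-(j-i)}C_D)=\emptyset$ for $0\le i<j\le M$. Subsets of $C_D$ have the same property, and $\mu$ has no atoms.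
\end{proof}

We prove (S) in a form that will also serve for Theorem~\ref{thm:example}.

\begin{lemma}\label{lem:summable}
Let $(w_k)_{k\ge0}$ be vectors in $H$ with dense linear span and $\sum_k\|w_k\|<\infty$. For every system $T$, the formula $\Phi_g(x)=\sum_{k\ge0}g(T^kx)w_k$ defines a bounded linear map $g\mapsto\Phi_g$ from $L^2(X)$ to $L^2(X;H)$ that satisfies \textup{(S)}.
\end{lemma}

\begin{proof}
The function $\sum_k|U^kg|\,\|w_k\|$ has $L^2$ norm at most $\|g\|\sum_k\|w_k\|$. So the series converges absolutely almost everywhere and in $L^2(X;H)$, and the map is bounded.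

Let a ball with center $u$ and radius $r$, a bounded function $g_0$ and $\varepsilon>0$ be given; bounded functions are dense in $L^2(X)$. Choose scalars $a_0,\dots,a_N$ with $\|\sum_{k\le N}a_kw_k-u\|<r/2$, put $R=\|g_0\|_\infty+\max_k|a_k|$, choose $M\ge\max(N,1)$ with $R\sum_{k>M}\|w_k\|<r/2$, and put $a_k=0$ for $N<k\le M$. Take $C$ from Lemma~\ref{lem:tower} with $Y=X$ and $R^2(M+1)\mu(C)<\varepsilon^2$. Define $g=a_k$ on $T^{-(M-k)}C$ for $0\le k\le M$ and $g=g_0$ elsewhere. Then $|g-g_0|\le R$ on a set of measure $(M+1)\mu(C)$ and $g=g_0$ outside it, so $\|g-g_0\|<\varepsilon$. If $x\in T^{-M}C$ and $0\le k\le M$, then $T^kx\in T^{-(M-k)}C$, so $g(T^kx)=a_k$. Since $|g|\le R$, for almost every $x$ in $T^{-M}C$, a set of measure $\mu(C)>0$,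
\[
\|\Phi_g(x)-u\|\le\Big\|\sum_{k\le N}a_kw_k-u\Big\|+R\sum_{k>M}\|w_k\|<r.\qedhere
\]
\end{proof}

With $w_k=2^{-k}e_k$, Lemmas~\ref{lem:baire} and~\ref{lem:summable} show that $2B$ is $2$-universal for ergodic systems; by \eqref{eq:kerB}, $E(2B)=\mathbb T$. The rest of the paper adapts this argument to eigenvector fields that do not extend to the whole circle.

\section{An operator without the eigenvalue $1$}\label{sec:example}

In this section $A=\frac12(3B-I)$ and we prove Theorem~\ref{thm:example}.

\subsection{Eigenvalues}

Put $\varphi(z)=(2z+1)/3$. Then $Ay=zy$ is equivalent to $By=\varphi(z)y$. By \eqref{eq:kerB} the eigenvalues of $A$ fill the open disc $|\varphi(z)|<1$ with center $-\frac12$ and radius $\frac32$, which touches $\mathbb T$ at $1$. Precisely, for $\lambda\in\mathbb T$ we have $|2\lambda+1|^2=5+4\operatorname{Re}\lambda$ and $|1-\lambda|^2=2-2\operatorname{Re}\lambda$, so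
\begin{equation}\label{eq:phi}
1-|\varphi(\lambda)|^2=\tfrac49(1-\operatorname{Re}\lambda)=\tfrac29|1-\lambda|^2 .
\end{equation}
Hence $E(A)=\mathbb T\setminus\{1\}$.

\subsection{A summable eigenvector field}

The natural field $e(\varphi(z))$ has squared norm $\frac92|1-\lambda|^{-2}$ on $\mathbb T$, which is unbounded and not even integrable. We damp it at $1$ and use $(1-z)^3e(\varphi(z))$; the exponent $3$ is what the estimate below needs. The coordinates of this field are the polynomials
\[
\psi_n(z)=(1-z)^3\varphi(z)^n=\sum_k\hat\psi_n(k)z^k,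
\]
and its Taylor coefficients are the sequences $w_k=(\hat\psi_n(k))_{n\ge0}$.

\begin{lemma}\label{lem:wk}
We have $w_k\in\ell^2$, $\sum_k\|w_k\|<\infty$, and the $w_k$ span a dense subspace of $\ell^2$.
\end{lemma}

\begin{proof}
We have $\psi_n'=-3(1-z)^2\varphi^n+\frac23n(1-z)^3\varphi^{n-1}$. Fix $\lambda\in\mathbb T\setminus\{1\}$ and let $t=|\varphi(\lambda)|^2<1$. Using $|a+b|^2\le2|a|^2+2|b|^2$, the identity $\sum_nn^2t^{n-1}=(1+t)(1-t)^{-3}\le2(1-t)^{-3}$ and \eqref{eq:phi},
\[
\sum_n|\psi_n'(\lambda)|^2\le2\Big[\frac{9|1-\lambda|^4}{1-t}+\frac49\cdot\frac{2|1-\lambda|^6}{(1-t)^3}\Big]=2\Big[\frac{81}2|1-\lambda|^2+81\Big]\le486 .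
\]
By Parseval's identity, $\sum_kk^2\|w_k\|^2=\sum_n\int|\psi_n'|^2dm\le486$. Also $w_0=(\psi_n(0))_n=(3^{-n})_n\in\ell^2$. The Cauchy--Schwarz inequality gives $\sum_{k\ge1}\|w_k\|\le(\sum_kk^{-2})^{1/2}(\sum_kk^2\|w_k\|^2)^{1/2}<\infty$.

Let $y\in\ell^2$ be orthogonal to every $w_k$. For $|z|<1$ the double series $\sum_{k,n}z^k\hat\psi_n(k)\bar y_n$ converges absolutely, being dominated by $\sum_k\|w_k\|\,\|y\|$, and so
\[
0=\sum_kz^k\langle w_k,y\rangle=(1-z)^3\sum_n\bar y_n\varphi(z)^n .
\]
Thus the analytic function $\zeta\mapsto\sum_n\bar y_n\zeta^n$ on $\mathbb D$ vanishes on the open disc $\varphi(\mathbb D)\subseteq\mathbb D$, and $y=0$.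
\end{proof}

Let $T$ be a system and $\Phi_g(x)=\sum_kg(T^kx)w_k$. By Lemma~\ref{lem:summable}, the map $g\mapsto\Phi_g$ is bounded and satisfies (S). The $n$-th coordinate of $\Phi_g$ is $\psi_n(U)g$, and $3\psi_{n+1}=(2z+1)\psi_n$, so
\[
(A\Phi_g)_n=\tfrac12\big(3\psi_{n+1}(U)g-\psi_n(U)g\big)=U\psi_n(U)g=(\Phi_g\circ T)_n .
\]
By Lemma~\ref{lem:baire}, Theorem~\ref{thm:example} follows once (G) is proved.

\subsection{Recovering $g$ from its third differences}

The damping has a price: the $0$-th coordinate of $\Phi_g$ is now $(1-U)^3g$ instead of $g$. Along an orbit we see only the third differences of the sequence $g(T^nx)$. For bounded sequences these determine the sequence up to an additive constant, and the constant can be pinned down if the values of $g$ are in general position. Some such condition is needed: with values in $\{0,1,2\}$, the sequences $0,1,0,1,\dots$ and $1,2,1,2,\dots$ have the same differences.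

Fix $D\in\mathcal B$, which we may take to be Borel. Consider the functions $g=\sum_ic_i1_{C_i}$, where $\{C_i\}$ is a finite Borel partition of $X$ into at least two sets, all of positive measure, that refines $\{D,D^c\}$ modulo $\mu$, and
\begin{equation}\label{eq:sidon}
c_i-c_j\ne c_k-c_l\quad\text{whenever }i\ne j\text{ and }(i,j)\ne(k,l).
\end{equation}
These functions are dense in $L^2(X)$. Indeed, every simple function can be written on such a partition, and \eqref{eq:sidon} excludes finitely many hyperplanes: the linear form $c_i-c_j-c_k+c_l$ is not zero, since it equals $c_l-c_j$ with $l\ne j$ when $k=i$, and has a positive coefficient at $c_i$ when $k\ne i$. Taking $k=l$ shows that the $c_i$ are distinct. Fix such a $g$; we show that $D\in\sigma(\Phi_g)$.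

Let $\Sigma_0$ be the set of non-constant sequences in the compact space $\{c_i\}^{\mathbb N_0}$; it is open, since there are finitely many constant sequences. Define a continuous map $d:\Sigma_0\to\mathbb C^{\mathbb N_0}$ by
\[
(d\xi)(n)=\xi(n)-3\xi(n+1)+3\xi(n+2)-\xi(n+3).
\]

\emph{The map $d$ is injective.} If $d\xi=d\xi'$, the third differences of $\xi-\xi'$ vanish, so $\xi(n)-\xi'(n)$ is a polynomial in $n$ of degree at most $2$. It is bounded, hence equal to a constant $\alpha$. If $\alpha\ne0$, then by \eqref{eq:sidon} there is only one pair $(i,j)$ with $c_i-c_j=\alpha$, so $\xi(n)=c_i$ for all $n$, which contradicts $\xi\in\Sigma_0$. Thus $\xi=\xi'$.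

\emph{The sequence $\xi_x=(g(T^nx))_{n\ge0}$ lies in $\Sigma_0$ for almost every $x$.} This is where ergodicity is used. The set $Z_i=\{x:g(T^nx)=c_i\text{ for all }n\ge0\}$ satisfies $Z_i\subseteq T^{-1}Z_i$, so $\mu(Z_i)\in\{0,1\}$; and $Z_i\subseteq C_i$ with $\mu(C_i)<1$, so $\mu(Z_i)=0$.

Let $\delta:\ell^2\to\mathbb C^{\mathbb N_0}$ be the continuous map $\delta(y)=((A^ny)_0)_{n\ge0}$. For almost every $x$ and all $n$,
\[
(d\xi_x)(n)=\big[(1-U)^3g\big](T^nx)=\big(\Phi_g(T^nx)\big)_0=\big(A^n\Phi_g(x)\big)_0,
\]
that is, $d\xi_x=\delta(\Phi_g(x))$. By the Lusin--Souslin theorem $d$ has a Borel inverse on the Borel set $d(\Sigma_0)$, so $\xi_x=d^{-1}\delta(\Phi_g(x))$ almost everywhere. Hence $g(x)=\xi_x(0)$ is $\sigma(\Phi_g)$-measurable. As the $c_i$ are distinct, every $C_i$ lies in $\sigma(\Phi_g)$, and so does $D$. This proves (G) and Theorem~\ref{thm:example}. \qed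

\section{Necessary conditions}\label{sec:necessity}

An operator that is $2$-universal for ergodic systems is $2$-universal for invertible ones, so the necessity parts of Theorem~\ref{thm:all} follow from the next three propositions. In the last two, $\Phi:X\to H$ is the isomorphism given by $2$-universality. It lies in $L^2(X;H)$, satisfies $\Phi\circ T=A\Phi$, and is not constant almost everywhere because $\nu=\Phi_*\mu$ has no atoms. Full support is not used.

\begin{proposition}\label{prop:fsigma}
For every bounded operator $A$ on $H$, the set $E(A)$ is $F_\sigma$.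
\end{proposition}

\begin{proof}
Let $(y_j)$ be dense in $H$ and give the closed unit ball $\mathbb B$ of $H$ the weak topology, which is compact. For $j,l\ge1$ the set
\[
\{(\lambda,x)\in\mathbb T\times\mathbb B:\ Ax=\lambda x,\ |\langle x,y_j\rangle|\ge1/l\}
\]
is closed, because $Ax=\lambda x$ means that the continuous functions $\langle x,A^*y\rangle-\lambda\langle x,y\rangle$ vanish for all $y\in H$. So it is compact, and so is its projection to $\mathbb T$. Each projection lies in $E(A)$, and a unit eigenvector is not orthogonal to all $y_j$; hence $E(A)$ is the union of the projections.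
\end{proof}

\begin{proposition}\label{prop:interior}
If $A$ is $2$-universal for invertible ergodic systems, then $E(A)$ has non-empty interior.
\end{proposition}

\begin{proof}
Suppose not. By Proposition~\ref{prop:fsigma}, $N=\mathbb T\setminus E(A)$ is a dense $G_\delta$ set. For $k\ne0$ the map $\lambda\mapsto\lambda^k$ from $\mathbb T$ to itself is continuous and open, so $N_k=\{\lambda:\lambda^k\in N\}$ is again a dense $G_\delta$ set. The complement of the countable set of roots of unity is also a dense $G_\delta$ set. By Baire's theorem there is $\lambda\in\bigcap_{k\ne0}N_k$ that is not a root of unity. Example~\ref{ex:rotation}, applied to the rotation by $\lambda$, gives $k\neq0$ with $\lambda^k\in E(A)$, a contradiction.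
\end{proof}

The third condition is the result of \cite{Grivaux} quoted in the introduction. The proof below is the analogue of Example~\ref{ex:rotation} for a system in which $U$ is a unilateral shift on the functions of mean zero; the rigidity of Hardy space then spreads the eigenvalues over almost all of $\mathbb T$.

\begin{proposition}\label{prop:full}
If $A$ is $2$-universal for ergodic systems, then $m(E(A))=1$.
\end{proposition}

\begin{proof}
Let $T$ be the one-sided shift on $\{0,1\}^{\mathbb N_0}$ with the product of the measures $(\frac12,\frac12)$. By Kolmogorov's $0$--$1$ law $\mathcal B_\infty$ is trivial, so in \eqref{eq:wold} the orthogonal complement of $\mathcal S$ consists of the constants. For a unit vector $s\in W$ put $a_n=\int\Phi\,\overline{U^ns}\,d\mu\in H$. The vectors $U^ns$ are orthonormal, so $\sum_n\|a_n\|^2\le\|\Phi\|^2$. If all $a_n$ vanished for every $s$, each function $\langle\Phi,y\rangle$ would be orthogonal to $\mathcal S$ and $\Phi$ would be constant; so we may fix $s$ such that some $a_n$ is non-zero. For $y\in H$,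
\[
\langle Aa_n,y\rangle=\int\langle\Phi\circ T,y\rangle\,\overline{U^ns}\,d\mu=\big\langle U\langle\Phi,y\rangle,U^ns\big\rangle ,
\]
which equals $\langle a_{n-1},y\rangle$ for $n\ge1$ and $0$ for $n=0$, since $s\perp UL^2(X)$. Therefore $\Theta(\lambda)=\sum_{n\ge0}a_n\lambda^n\in L^2(\mathbb T;H)$ satisfies $A\Theta(\lambda)=\sum_{n\ge1}a_{n-1}\lambda^n=\lambda\Theta(\lambda)$ almost everywhere. For suitable $y$ the function $\langle\Theta,y\rangle$ is the boundary function of a non-zero element of the scalar space $H^2(\mathbb D)$, and such a function is non-zero almost everywhere. So $\Theta(\lambda)$ is an eigenvector for almost every $\lambda$.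
\end{proof}

\section{An operator with prescribed unimodular eigenvalues}\label{sec:operator}

From now on $E\subseteq\mathbb T$ is an $F_\sigma$ set whose interior $G$ is non-empty, $N=\mathbb T\setminus E$, and $J\subseteq G$ is a closed non-degenerate arc, $J\ne\mathbb T$, with interior $J^\circ$. A bounded analytic function $p$ on $\mathbb D$ is \emph{outer} if $p(z)=\exp\int\frac{\lambda+z}{\lambda-z}\,\ell(\lambda)\,dm(\lambda)$ for a real function $\ell\in L^1(m)$ that is bounded above. Then $p$ has no zeros, $\log|p|$ is the Poisson integral of $\ell$, and $pH^2(\mathbb D)$ is dense in $H^2(\mathbb D)$ by Beurling's theorem.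

\begin{proposition}\label{prop:field}
There are a separable infinite-dimensional Hilbert space $H$, a bounded operator $A$ on $H$ and a map $v:\mathbb D\cup E\to H$ with the following properties.
\begin{itemize}
\item[(P1)] $Av(z)=zv(z)$ for $z\in\mathbb D\cup E$, and $E(A)=E$.
\item[(P2)] $v$ is analytic on $\mathbb D$ and continuous on $\{r\lambda:0\le r\le1,\ \lambda\in J\}$, and the vectors $v(z)$, $z\in\mathbb D$, span a dense subspace.
\item[(P3)] If $y\in H$ and $\langle v(\lambda),y\rangle=0$ for all $\lambda\in J^\circ$, then $y=0$.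
\item[(P4)] There is $y_0\in H$ with $\langle v(z),y_0\rangle=1$ for all $z\in\mathbb D\cup E$.
\item[(P5)] If $m(E)=1$, there is a bounded outer function $p$ with $\|p(z)v(z)\|\le1$ on $\mathbb D$.
\end{itemize}
\end{proposition}

We start from $S=2B$, which has the eigenvector $e(z/2)$ for every $z\in\overline{\mathbb D}$, and expel the unwanted eigenvectors by passing to a stronger norm $\sum_n\|q_n(S)y\|^2$ with polynomials $q_n$. The operator $S$ stays bounded because it commutes with the $q_n(S)$, and $e(z/2)$ survives exactly when $\sum_n|q_n(z)|^2<\infty$. For example, $q_n=\varphi^n$ with $\varphi$ as in Section~\ref{sec:example} expels only $z=1$. In general we need polynomials that are small on larger and larger compact parts of $E$, while each point of $N$ sees infinitely many large ones.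

\subsection{Exhausting $E$}

\begin{lemma}\label{lem:sets}
There are compact sets $J\subseteq F_1\subseteq F_2\subseteq\cdots$ with union $E$ and open sets $G_n\supseteq F_n$ in $\mathbb T$ such that every $\lambda\in N$ lies outside $G_n$ for infinitely many $n$. If $m(E)=1$, one can have in addition $m(\mathbb T\setminus F_n)\le2^{-n}$.
\end{lemma}

The danger is a point of $N$ that stays in the neighborhood $G_n$ of $F_n$ for every $n$ because new parts of $E$ keep appearing closer to it. The interior $G$ causes no trouble, since it is itself an open set disjoint from $N$. The rest of $E$ will be cut into disjoint compact pieces; neighborhoods much thinner than the gaps between the pieces prevent a point from passing from one piece to another.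

\begin{proof}
Distances to the empty set and minima over the empty set are $+\infty$. The set $\Delta=E\setminus G$ is $F_\sigma$ and contains no non-degenerate arc, since an interior point of such an arc would lie in $G$. So $\mathbb T\setminus\Delta$ is dense.

\emph{$\Delta$ is a countable disjoint union of compact sets.} Write $\Delta=\bigcup_k\Gamma_k$ with $\Gamma_k$ compact and increasing, so that $\Delta$ is the disjoint union of $\Gamma_1$ and the sets $\Gamma_{k+1}\setminus\Gamma_k$. If $\Gamma_k=\emptyset$, then $\Gamma_{k+1}\setminus\Gamma_k$ is compact. Otherwise $\mathbb T\setminus\Gamma_k$ is a countable disjoint union of open arcs $\alpha$, each homeomorphic to an interval. In each $\alpha$ choose a monotone family $(t_i)_{i\in\mathbb Z}$ of points of $\alpha\setminus\Delta$ that tends to the two ends. Then $\Gamma_{k+1}\cap\alpha$ is the union of the compact sets $\Gamma_{k+1}\cap[t_i,t_{i+1}]$, which are disjoint because $t_i\notin\Gamma_{k+1}$.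

Write $\Delta=\bigcup_{n\ge1}\Delta_n$ with $\Delta_n$ compact, pairwise disjoint, possibly empty. Let $K_n=\{\lambda:\operatorname{dist}(\lambda,\mathbb T\setminus G)\ge\delta_n\}$ with $\delta_n\downarrow0$ and $\delta_1\le\operatorname{dist}(J,\mathbb T\setminus G)$; these compact sets contain $J$ and increase to $G$. Put $F_n=K_n\cup\Delta_1\cup\dots\cup\Delta_n$. If $m(E)=1$, choose $\delta_n$ so small that $m(G\setminus K_n)\le2^{-n-1}$, and first merge consecutive finite blocks of the $\Delta_i$ so that $m(\Delta\setminus(\Delta_1\cup\dots\cup\Delta_n))\le2^{-n-1}$; then $m(\mathbb T\setminus F_n)\le2^{-n}$.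

Let
\[
\varepsilon_n=\min\Big(\tfrac1n,\ \tfrac14\min\{\operatorname{dist}(\Delta_i,\Delta_j):i<j\le n+1,\ \Delta_i\ne\emptyset,\ \Delta_j\ne\emptyset\}\Big),
\]
a positive non-increasing sequence, and $G_n=G\cup\{\lambda:\operatorname{dist}(\lambda,\Delta_1\cup\dots\cup\Delta_n)<\varepsilon_n\}$. This set is open and contains $F_n$. Suppose that $\lambda\in N$ lies in $G_n$ for all $n\ge n_0$. As $\lambda\notin G$, there are $i_n\le n$ with $\operatorname{dist}(\lambda,\Delta_{i_n})<\varepsilon_n$. Then $\operatorname{dist}(\Delta_{i_n},\Delta_{i_{n+1}})<\varepsilon_n+\varepsilon_{n+1}\le2\varepsilon_n$ with $i_n,i_{n+1}\le n+1$, while two different non-empty pieces with such indices are at distance at least $4\varepsilon_n$. So $i_n=i$ does not depend on $n\ge n_0$, $\operatorname{dist}(\lambda,\Delta_i)<1/n$ for all $n\ge n_0$, and $\lambda\in\Delta_i\subseteq E$, a contradiction.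
\end{proof}

\subsection{The polynomials}

To keep the vectors $v(\lambda)$, $\lambda\in E$, in the closed span of the vectors $v(z)$, $z\in\mathbb D$, we need smallness not only on $F_n$ but along the radii that end in $F_n$.

\begin{lemma}\label{lem:poly}
For $n\ge1$ there is a polynomial $q_n$ such that
\begin{itemize}
\item[(i)] $|q_n(r\lambda)|\le2^{1-n}$ for $\lambda\in F_n$ and $0\le r\le1$;
\item[(ii)] $|q_n(z)|\le2^{-n}$ for $|z|\le1-\frac1n$;
\item[(iii)] $|q_n|\le2$ on $\overline{\mathbb D}$;
\item[(iv)] $|q_n|\ge1$ on $\mathbb T\setminus G_n$.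
\end{itemize}
\end{lemma}

\begin{proof}
By Urysohn's lemma there is a continuous function on $\mathbb T$ with values in $[0,\frac32]$, equal to $0$ on $F_n$ and to $\frac32$ on $\mathbb T\setminus G_n$. Approximate it uniformly within $2^{-n}$ by a trigonometric polynomial and multiply by a power of $\lambda$, which does not change the modulus on $\mathbb T$. This gives a polynomial $\gamma$ in $z$ with $|\gamma|\le2^{-n}$ on $F_n$, $|\gamma|\ge1$ on $\mathbb T\setminus G_n$ and $|\gamma|\le2$ on $\mathbb T$, hence on $\overline{\mathbb D}$. By uniform continuity there is $\delta\in(0,\frac1n)$ with $|\gamma(r\lambda)|\le|\gamma(\lambda)|+2^{-n}$ for $1-\delta\le r\le1$ and $\lambda\in\mathbb T$. Choose $j$ with $2(1-\delta)^j\le2^{-n}$ and put $q_n=z^j\gamma$. Then $|q_n|\le2^{-n}$ for $|z|\le1-\delta$, which gives (ii) and the case $r\le1-\delta$ of (i). For $r\ge1-\delta$ and $\lambda\in F_n$ we have $|q_n(r\lambda)|\le2^{-n}+2^{-n}$. Properties (iii) and (iv) pass from $\gamma$ to $q_n$.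
\end{proof}

Put $q_0=1$. By (i), (ii) and $F_k\subseteq F_n$ for $k\le n$, the series $\sum_n|q_n(z)|^2$ converges for $z\in\mathbb D\cup E$. By (iv) and Lemma~\ref{lem:sets} it diverges for $z\in N$.

\subsection{Proof of Proposition~\ref{prop:field}}

Let $H_1$ be the space of $y\in\ell^2$ with $\|y\|_1^2=\sum_{n\ge0}\|q_n(S)y\|^2<\infty$. The map $y\mapsto(q_n(S)y)_n$ is an isometry of $H_1$ onto the subspace of $\ell^2(\mathbb N_0;\ell^2)$ defined by the closed conditions $x_n=q_n(S)x_0$. So $H_1$ is a separable Hilbert space, and $\|Sy\|_1\le2\|y\|_1$ because $q_n(S)S=Sq_n(S)$. For $|z|\le1$ we have $q_n(S)e(z/2)=q_n(z)e(z/2)$, so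
\begin{equation}\label{eq:normv}
\|e(z/2)\|_1^2=\|e(z/2)\|^2\sum_n|q_n(z)|^2,\qquad1\le\|e(z/2)\|^2\le\tfrac43 ,
\end{equation}
and $e(z/2)\in H_1$ if and only if $z\in\mathbb D\cup E$. For such $z$ put $v(z)=e(z/2)$. Let $H$ be the closed span in $H_1$ of the vectors $v(z)$, $z\in\mathbb D$. It is $S$-invariant, and infinite-dimensional because eigenvectors for distinct eigenvalues are independent. Let $A=S|_H$. From now on the norm of $H$ is written $\|\cdot\|$.

(P2) View $v$ as the $\ell^2(\mathbb N_0;\ell^2)$-valued function $(q_n(z)e(z/2))_n$ and let $v_M$ be its truncation to $n\le M$, which is analytic for $|z|<2$. On the disc $|z|\le1-\frac1k$ and on the set $\{r\lambda:0\le r\le1,\ \lambda\in F_k\}$ we have $|q_n|\le2^{1-n}$ for $n\ge k$, so $v_M\to v$ uniformly there. Hence $v$ is analytic on $\mathbb D$ and continuous on each of these sets, and $J\subseteq F_1$. In particular $v(\lambda)=\lim_{r\to1}v(r\lambda)\in H$ for $\lambda\in E$.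

(P1) The relation $Av(z)=zv(z)$ holds in $\ell^2$, and $v(z)\neq0$, so $E\subseteq E(A)$. For $\lambda\in N$, \eqref{eq:kerB} gives $\ker(A-\lambda)\subseteq\mathbb Ce(\lambda/2)\cap H_1=\{0\}$.

(P3) The function $f(z)=\langle v(z),y\rangle$ is analytic on $\mathbb D$, continuous up to $J^\circ$ and zero on $J^\circ$. By the Schwarz reflection principle it extends analytically across $J^\circ$; as it vanishes on an arc, $f=0$ on $\mathbb D$. So $y$ is orthogonal to a dense subspace.

(P4) The $0$-th coordinate of $y\in\ell^2$ is bounded in modulus by $\|y\|_1$ and equals $1$ for $y=e(z/2)$; let $y_0$ represent this functional on $H$.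

(P5) Let $m(E)=1$ and $F_0=\emptyset$. For $\lambda\in F_k$, \eqref{eq:normv}, (iii) for $1\le n<k$ and (i) for $n\ge k$ give $\|v(\lambda)\|^2\le\frac43(1+4k+\sum_{n\ge1}4^{1-n})\le\frac43(3+4k)$. Since $m(F_k\setminus F_{k-1})\le2^{1-k}$,
\[
\int\|v\|^2dm\le\tfrac43\sum_{k\ge1}(3+4k)\,2^{1-k}<\infty .
\]
As $\|v\|\ge1$, we have $0\le\log\|v\|\le\|v\|^2$, so $\log\|v\|\in L^1(m)$. Let $p$ be the outer function with $\ell=-\log\|v\|\le0$; then $|p|\le1$. Fix $z_0\in\mathbb D$ and $M$, let $\eta=v_M(z_0)/\|v_M(z_0)\|$ and $f=\langle v_M,\eta\rangle$, which is analytic on a neighborhood of $\overline{\mathbb D}$. The value $\log|f(z_0)|$ is at most the Poisson integral of $\log|f|$ at $z_0$, and $|f|\le\|v_M\|\le\|v\|$ on $E$. Hence $\log\|v_M(z_0)\|=\log|f(z_0)|\le-\log|p(z_0)|$. Letting $M\to\infty$ gives $\|p(z_0)v(z_0)\|\le1$. \qed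

\subsection{Infinite multiplicity}

In Section~\ref{sec:example} one function $g$ had to generate $\mathcal B$ through $\Phi_g$, and this needed the special form of the field. For a general field it is easier to show that all the functions $Lf$ together generate $\mathcal B$. Countably many copies of $A$ give room to record a dense sequence of them at once. Let $\mathbf H=\ell^2(\mathbb N;H)$ and $\mathbf A=A\oplus A\oplus\cdots$. A vector is an eigenvector of $\mathbf A$ for $\lambda$ exactly when it is non-zero and all its components lie in $\ker(A-\lambda)$, so $E(\mathbf A)=E(A)=E$.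

\begin{lemma}\label{lem:reduction}
Let $T$ be a system and $L:L^2(X)\to L^2(X;H)$ a bounded linear map with $(Lf)\circ T=A(Lf)$ for all $f$. Assume:
\begin{itemize}
\item[(S$'$)] for all $Y\in\mathcal B$ with $\mu(Y)>0$, $u\in H$ and $r,\varepsilon>0$ there is $h\in L^2(X)$ with $\|h\|<\varepsilon$ and $\mu(Y\cap\{\|Lh-u\|<r\})>0$;
\item[(G$'$)] the $\sigma$-algebra $\mathcal C$ generated by the functions $Lf$, $f\in L^2(X)$, is $\mathcal B$.
\end{itemize}
Then there is an $\mathbf A$-invariant Borel probability measure $\nu$ on $\mathbf H$ with full support and a finite second moment such that $(\mathbf H,\mathcal B_{\mathbf H},\nu;\mathbf A)$ is isomorphic to $(X,\mathcal B,\mu;T)$.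
\end{lemma}

\begin{proof}
Let $\mathcal G=\ell^2(\mathbb N;L^2(X))$ and $\mathbf L(g_j)_j=(Lg_j)_j$. Then $\mathbf L:\mathcal G\to L^2(X;\mathbf H)$ is bounded and $(\mathbf Lg)\circ T=\mathbf A(\mathbf Lg)$. We check the hypotheses of Lemma~\ref{lem:baire}.

(S) Let a ball of $\mathbf H$ with center $\mathbf u$ and radius $3r$, an element $g\in\mathcal G$ and $\varepsilon>0$ be given. Let $\mathbf v$ be a point in the support of the law of $\mathbf Lg$, so that $Y_0=\{\|\mathbf Lg-\mathbf v\|<r\}$ has positive measure. Choose $\mathbf d=(u_1,\dots,u_{j_0},0,\dots)$ with $\|\mathbf d-(\mathbf u-\mathbf v)\|<r$. Apply (S$'$) successively for $j=1,\dots,j_0$ to obtain $h_j$ with $\|h_j\|<\varepsilon/\sqrt{j_0}$ such that $Y_j=Y_{j-1}\cap\{\|Lh_j-u_j\|<r/\sqrt{j_0}\}$ has positive measure. Then $h=(h_1,\dots,h_{j_0},0,\dots)$ has norm less than $\varepsilon$, and on $Y_{j_0}$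
\[
\|\mathbf L(g+h)-\mathbf u\|\le\|\mathbf Lg-\mathbf v\|+\|\mathbf Lh-\mathbf d\|+\|\mathbf d-(\mathbf u-\mathbf v)\|<3r .
\]

(G) Elements $g=(g_1,\dots,g_{j_0},0,\dots)$ are dense in $\mathcal G$. Given such a $g$ and $\varepsilon>0$, let $(f_j)_{j>j_0}$ be dense in $L^2(X)$, choose $t_j>0$ with $\sum_jt_j^2\|f_j\|^2<\varepsilon^2$, and let $g'$ have components $g_j$ for $j\le j_0$ and $t_jf_j$ for $j>j_0$. Then $\|g'-g\|<\varepsilon$, every $Lf_j$ is $\sigma(\mathbf Lg')$-measurable, and every $Lf$ is an $L^2$-limit of functions $Lf_j$. So $\sigma(\mathbf Lg')\supseteq\mathcal C=\mathcal B$.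
\end{proof}

In both remaining sections $L$ is approximated by polynomials in $U$ through Fej\'er means. The Fej\'er kernel $\mathcal K_M(\lambda)=\sum_{|k|\le M}(1-\frac{|k|}{M+1})\lambda^k$ is non-negative, has integral $1$ and tends to $0$ uniformly outside each neighborhood of $1$. For a sequence $(w_k)$ we write $w_k^{(M)}=(1-\frac{|k|}{M+1})w_k$ for $|k|\le M$ and $w_k^{(M)}=0$ otherwise.

\section{Invertible systems}\label{sec:invertible}

\begin{proposition}\label{prop:inv}
For every invertible system $T$ there is a map $L$ that satisfies the hypotheses of Lemma~\ref{lem:reduction}.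
\end{proposition}

Since $U$ is unitary, every continuous function on $\mathbb T$ can be applied to it. We may therefore cut the field $v$ off and use it only on the arc $J$, where it is continuous.

\subsection{The map $L$}

Let $\chi\ge0$ be continuous on $\mathbb T$ and positive exactly on $J^\circ$. Put $\Psi=\chi v$ on $J$ and $\Psi=0$ elsewhere. By (P2), $\Psi:\mathbb T\to H$ is continuous, and $A\Psi(\lambda)=\lambda\Psi(\lambda)$ by (P1). Let $w_k=\int\lambda^{-k}\Psi\,dm$ for $k\in\mathbb Z$ and $\Psi_M=\sum_{|k|\le M}w_k^{(M)}\lambda^k=\Psi*\mathcal K_M$. Then $\theta_M=\sup_{\mathbb T}\|\Psi-\Psi_M\|\to0$. By \eqref{eq:Q} the operators $\Psi_M(U)$ converge in norm to a bounded operator $L:L^2(X)\to L^2(X;H)$ with $\|L-\Psi_M(U)\|\le\theta_M$. Moreover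
\[
(I\otimes A)\Psi_M(U)-(U\otimes I)\Psi_M(U)=(A\Psi_M-\lambda\Psi_M)(U)\to0,
\]
because $A\Psi_M-\lambda\Psi_M\to A\Psi-\lambda\Psi=0$ uniformly. So $(Lf)\circ T=A(Lf)$. Finally, $\langle\Psi,y_0\rangle=\chi$ by (P4), the scalar polynomials $\chi_M=\langle\Psi_M,y_0\rangle$ tend to $\chi$ uniformly, and $\langle\Psi_M(U)f,y_0\rangle=\chi_M(U)f$; hence
\begin{equation}\label{eq:chi}
\langle Lf,y_0\rangle=\chi(U)f\qquad(f\in L^2(X)).
\end{equation}

\subsection{Proof of \textup{(S$'$)}}

The $w_k$ span a dense subspace of $H$: if $y\perp w_k$ for all $k$, the continuous function $\langle\Psi,y\rangle$ has zero Fourier coefficients, so $\langle v,y\rangle=0$ on $J^\circ$ and $y=0$ by (P3).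

We use a tower as in Lemma~\ref{lem:summable}. The series $\sum\|w_k\|$ need not converge, so the tail is now controlled in $L^2$; this suffices because the squared norm of the perturbation is proportional to the measure of the set on which we want the estimate. Let $Y,u,r,\varepsilon$ be given. Choose scalars $a_k$, $|k|\le M_0$, with $\|\sum_ka_kw_k-u\|<r/3$, and put $a_k=0$ for $|k|>M_0$. Choose $M\ge\max(M_0,1)$ with
\[
\Big\|\sum_ka_kw_k^{(M)}-u\Big\|<\frac{2r}3,\qquad\theta_M^2\sum_k|a_k|^2<\frac{r^2}9 .
\]
By Lemma~\ref{lem:tower} with $2M$ in place of $M$, take $C\subseteq Y$ with $\mu(C)>0$, $\mu(C)\sum_k|a_k|^2<\varepsilon^2$ and $C,T^{-1}C,\dots,T^{-2M}C$ pairwise disjoint. Applying the bijection $T^M$, we see that the sets $T^kC$, $|k|\le M$, are pairwise disjoint. Let $h=\sum_ka_k1_{T^kC}$, so that $\|h\|^2=\mu(C)\sum_k|a_k|^2<\varepsilon^2$. For $x\in C$ and $|k|\le M$ we have $h(T^kx)=a_k$, so $\Psi_M(U)h(x)=\sum_ka_kw_k^{(M)}$. The remainder $\mathcal R=Lh-\Psi_M(U)h$ satisfies $\int_C\|\mathcal R\|^2d\mu\le\theta_M^2\|h\|^2<\frac{r^2}9\mu(C)$, so $\|\mathcal R\|<r/3$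 on a subset of $C$ of positive measure. On this subset $\|Lh-u\|<r$.

\subsection{Proof of \textup{(G$'$)}: an arc of spectrum generates everything}

Let $I$ be a non-empty open arc with $\overline I\subseteq J^\circ$ and let $\mathcal M=1_I(U)L^2(X)$ be its spectral subspace. Since $\chi$ is bounded below on $I$, each $f\in\mathcal M$ equals $\chi(U)f'$ with $f'=(1_I/\chi)(U)f$. By \eqref{eq:chi}, $\mathcal M\subseteq L^2(\mathcal C)$. Let $\mathcal F\subseteq\mathcal C$ be the $\sigma$-algebra generated by the functions in $\mathcal M$. We show that $\mathcal F=\mathcal B$.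

For the rotation of Example~\ref{ex:rotation} this can be seen by hand. There $\mathcal M$ is spanned by the characters $x^k$ with $k\in\Lambda=\{k:\lambda^k\in I\}$. For each $d\ge2$ the points $\lambda^{1+dj}$, $j\in\mathbb Z$, are dense in $\mathbb T$, so $\Lambda\not\subseteq d\mathbb Z$; and $\Lambda$ is infinite. Thus $\Lambda$ generates the group $\mathbb Z$, and $x$ is a finite product of functions in $\mathcal M$ and their conjugates. For a general system, multiplication by characters is replaced by multiplication by indicators of tower bases, which spreads the spectral measure of a function over the whole circle.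

\begin{lemma}\label{lem:flat}
Let $T$ be an invertible system. For $M\ge1$ let $f_M\in L^2(X)$ be non-zero and vanish outside a set $C_M$ with $C_M\cap T^{-k}C_M=\emptyset$ for $1\le k\le M$. Then for every non-empty open arc $I'$ we have $1_{I'}(U)f_M\ne0$ for all large $M$.
\end{lemma}

\begin{proof}
For $1\le k\le M$ the function $U^kf_M$ vanishes outside $T^{-k}C_M$, so $\langle U^kf_M,f_M\rangle=0$. Hence the probability measures $\sigma_M=\sigma_{f_M}/\|f_M\|^2$ satisfy $\int\lambda^kd\sigma_M=0$ for $1\le|k|\le M$, and $\sigma_M\to m$ in the weak* topology. As $I'$ is open, $\liminf\sigma_M(I')\ge m(I')>0$, and $\|1_{I'}(U)f_M\|^2=\|f_M\|^2\sigma_M(I')$.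
\end{proof}

Since $U\mathcal M=\mathcal M$, we have $T^{-1}\mathcal F=\mathcal F$, and Lemma~\ref{lem:factor} provides $\pi$, $\tilde T$, $\tilde\mu$ with $\sigma(\pi)=\mathcal F$. To multiply by indicators that belong to $\mathcal F$, we need towers in this factor.

\emph{The measure $\tilde\mu$ has no atoms.} Lemma~\ref{lem:flat} with $f_M=1_{C_M}$, $C_M$ from Lemma~\ref{lem:tower}, shows that $1_{I'}(U)\ne0$ for every non-empty open arc $I'$. Infinitely many disjoint arcs $I'\subseteq I$ give infinitely many non-zero orthogonal subspaces of $\mathcal M\subseteq L^2(\mathcal F)$. So $L^2(\mathcal F)$ is infinite-dimensional, and the last sentence of Lemma~\ref{lem:factor} applies.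

\emph{We have $\mathcal F=\mathcal B$.} Otherwise there is $D\in\mathcal B$ with $\phi=1_D-\mathbb E(1_D|\mathcal F)\ne0$. For $C\in\mathcal F$ and $f\in L^2(\mathcal F)$ we have $\langle\phi1_C,f\rangle=\langle\phi,1_Cf\rangle=0$, so $\phi1_C\perp\mathcal M$, that is, $1_I(U)(\phi1_C)=0$. For each $M$, apply Lemma~\ref{lem:tower} to the system $(\Omega,\tilde\mu;\tilde T)$ and take preimages under $\pi$: this covers $X$ by countably many sets $C\in\mathcal F$ with $C\cap T^{-k}C=\emptyset$ for $1\le k\le M$. For one of them, $C_M$, the function $f_M=\phi1_{C_M}$ is non-zero. Then $1_I(U)f_M=0$ for all $M$, which contradicts Lemma~\ref{lem:flat}.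

Thus $\mathcal C=\mathcal B$, and Proposition~\ref{prop:inv} is proved. \qed

\begin{proof}[Proof of Theorem~\ref{thm:all}(b)]
Necessity is given by Propositions~\ref{prop:fsigma} and~\ref{prop:interior}. Conversely, for an $F_\sigma$ set $E$ with non-empty interior, the operator $\mathbf A$ has $E(\mathbf A)=E$ and is $2$-universal for invertible ergodic systems by Proposition~\ref{prop:inv} and Lemma~\ref{lem:reduction}.
\end{proof}

\section{Non-invertible systems}\label{sec:noninvertible}

In this section $m(E)=1$, so (P5) is available. We use the notation of Section~\ref{sub:wold}. If $T^{-1}\mathcal B=\mathcal B$, the system is invertible after removal of a null set. Indeed, each $D\in\mathcal A$ then equals $T^{-1}D'$ modulo $\mu$ with $D'$ Borel, so $T$ is injective on a Borel set $X'$ of full measure. The set $X_1=\bigcap_nT^{-n}X'$ satisfies $TX_1\subseteq X_1$; the sets $T^nX_1$ are Borel by the Lusin--Souslin theorem and have full measure since $T^{-n}T^nX_1\supseteq X_1$; and $T$ is a bijection of $\bigcap_nT^nX_1$. So the following statement covers the remaining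 systems.

\begin{proposition}\label{prop:noninv}
Let $m(E)=1$. For every system $T$ with $T^{-1}\mathcal B\ne\mathcal B$ there is a map $L$ that satisfies the hypotheses of Lemma~\ref{lem:reduction}.
\end{proposition}

Three things change. First, only non-negative powers of $U$ exist, so the field must be analytic in $\mathbb D$, and a non-zero bounded analytic function cannot vanish outside $J$. We replace $\chi$ by the outer function $p$. Second, $pv$ is bounded but we have no continuity up to the boundary. We therefore apply it only on the shift part $\mathcal S$, where it acts by multiplication in a Hardy space, and its Fej\'er means are only known to converge in $H^2$. Third, since $L$ ignores $L^2(\mathcal B_\infty)$, we must know that $\mathcal S$ sees all of $X$ and that indicators of suitable small sets lie almost entirely in $\mathcal S$. Both facts come from the next lemma.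

\subsection{Diffuse fibers over the tail $\sigma$-algebra}

For $i\ge1$ define $\kappa_i(x)=\mathbb E(1_P|\mathcal B_\infty)(x)$ for $x\in P$, $P\in\mathcal P_i$: the conditional probability, given the remote future, of the cell that contains $x$. If $T$ is invertible, then $\mathcal B_\infty=\mathcal B$ and $\kappa_i=1$. For the one-sided Bernoulli shift of Proposition~\ref{prop:full}, with $\mathcal P_i$ the partition by the first $i$ coordinates, $\kappa_i=2^{-i}$. There is nothing in between.

\begin{lemma}\label{lem:diffuse}
If $T^{-1}\mathcal B\ne\mathcal B$, then $\kappa_i\to0$ almost everywhere.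
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:factor} to $\mathcal F=\mathcal B_\infty$. The disintegration theorem gives Borel probability measures $\mu_\omega$ on $X$, depending measurably on $\omega\in\Omega$, with $\mu_\omega(\pi^{-1}\{\omega\})=1$ for $\tilde\mu$-almost every $\omega$ and $\mu=\int\mu_\omega\,d\tilde\mu(\omega)$. Such a family is unique almost everywhere, and $\mathbb E(1_D|\mathcal B_\infty)(x)=\mu_{\pi(x)}(D)$. The cells of $\mathcal P_i$ containing $x$ decrease to $\{x\}$, so $\kappa_i(x)\to\kappa(x):=\mu_{\pi(x)}(\{x\})$ almost everywhere.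

We have $T_*\mu_\omega=\mu_{\tilde T\omega}$ for almost every $\omega$. Indeed, almost every $\mu_\omega$ is carried by the set where $\pi=\omega$ and $\pi\circ T=\tilde T\circ\pi$, so $T_*\mu_\omega$ is carried by $\pi^{-1}\{\tilde T\omega\}$. The family $\omega\mapsto T_*\mu_{\tilde T^{-1}\omega}$ is thus carried by the fibers of $\pi$, and it integrates to $T_*\mu=\mu$ because $\tilde T$ preserves $\tilde\mu$; uniqueness applies. Therefore, for almost every $x$,
\[
\kappa(Tx)=\mu_{\tilde T\pi(x)}(\{Tx\})=\mu_{\pi(x)}(T^{-1}\{Tx\})\ge\mu_{\pi(x)}(\{x\})=\kappa(x).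
\]
Both sides have the same integral, so equality holds almost everywhere. By ergodicity $\kappa$ equals a constant $c$, and
\begin{equation}\label{eq:fiber}
\mu_{\pi(x)}\big(T^{-1}\{Tx\}\setminus\{x\}\big)=0\quad\text{for almost every }x .
\end{equation}
Suppose $c>0$. Let $X'$ be a Borel set of full measure on which $\kappa=c$, $\pi\circ T=\tilde T\circ\pi$ and \eqref{eq:fiber} hold at every point. If $x\ne x'$ in $X'$ and $Tx=Tx'$, then $\tilde T\pi(x)=\tilde T\pi(x')$, so $\pi(x)=\pi(x')$, and the point $x'\in T^{-1}\{Tx\}\setminus\{x\}$ has $\mu_{\pi(x)}$-mass $\kappa(x')=c>0$, against \eqref{eq:fiber}. So $T$ is injective on $X'$. For a Borel set $D$, the set $D'=T(D\cap X')$ is Borel by the Lusin--Souslin theorem and $X'\cap T^{-1}D'=X'\cap D$. Hence $T^{-1}\mathcal B=\mathcal B$, a contradiction. So $c=0$.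
\end{proof}

\subsection{The map $L$}

Let $\Psi=pv$, an analytic function on $\mathbb D$ with $\|\Psi\|\le1$, and let $\Pi f=f-\mathbb E(f|\mathcal B_\infty)$ be the projection onto $\mathcal S$, which commutes with $U$. For $f\in L^2(X)$ let $F\in H^2(\mathbb D;W)$ represent $\Pi f$, and let $Lf\in\mathcal S\otimes H$ be represented by $z\mapsto F(z)\otimes\Psi(z)$. Then $\|F(z)\otimes\Psi(z)\|\le\|F(z)\|$, so $\|Lf\|\le\|f\|$. From $A\Psi(z)=z\Psi(z)$ we get $(I\otimes A)Lf=(U\otimes I)Lf$, that is, $A(Lf)=(Lf)\circ T$.

Write $\Psi=\sum_{k\ge0}w_kz^k$ and $\Psi_M=\sum_{k\le M}w_k^{(M)}z^k$. We record three facts.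
\begin{itemize}
\item $\|\Psi_M\|\le1$ on $\overline{\mathbb D}$, because $\Psi_M(z)=\int\Psi(z\bar\zeta)\mathcal K_M(\zeta)\,dm(\zeta)$ for $z\in\mathbb D$. By \eqref{eq:Q}, $\|\Psi_M(U)f\|\le\|f\|$ for all $f\in L^2(X)$.
\item $\rho_M:=\|\Psi-\Psi_M\|_{H^2}\to0$, because $\rho_M^2=\sum_k\min(1,\frac k{M+1})^2\|w_k\|^2$ and $\sum_k\|w_k\|^2\le1$.
\item If $s\in\mathcal S$ is represented by $F$, then $\Psi_M(U)s=\sum_kU^ks\otimes w_k^{(M)}$ is represented by $F\otimes\Psi_M$.
\end{itemize}

\subsection{Proof of \textup{(G$'$)}}

By (P4), the function $\langle Lf,y_0\rangle\in\mathcal S$ is represented by $pF$. Since $p$ is outer, the closure of $pH^2(\mathbb D;W)$ contains all functions $\phi(z)s$ with $\phi\in H^2(\mathbb D)$ and $s\in W$, so it is $H^2(\mathbb D;W)$. Hence $\mathcal S\subseteq L^2(\mathcal C)$.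

Suppose $\mathcal C\ne\mathcal B$, take $D$ with $\phi=1_D-\mathbb E(1_D|\mathcal C)\ne0$, and let $Z=\{\phi\ne0\}$, a set of positive measure. For $C\in\mathcal C$ the function $\phi1_C$ is orthogonal to $L^2(\mathcal C)\supseteq\mathcal S$, so $\phi1_C\in L^2(\mathcal B_\infty)$ by \eqref{eq:wold}, and $C\cap Z=\{\phi1_C\ne0\}\in\mathcal B_\infty$; in particular $Z\in\mathcal B_\infty$. Let $s\in\mathcal S$. It is $\mathcal C$-measurable, so $s1_Z$ is $\mathcal B_\infty$-measurable, and
\[
s1_Z=\mathbb E(s1_Z|\mathcal B_\infty)=1_Z\,\mathbb E(s|\mathcal B_\infty)=0 .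
\]
With $s=\Pi1_P$, $P\in\mathcal P_i$, this says that $\mathbb E(1_P|\mathcal B_\infty)=1_P$ on $Z$. So $\kappa_i=1$ on $Z$ for all $i$, which contradicts Lemma~\ref{lem:diffuse}.

\subsection{Proof of \textup{(S$'$)}}

The $w_k$ span a dense subspace: if $y\perp w_k$ for all $k$, then $p(z)\langle v(z),y\rangle=0$ on $\mathbb D$; as $p$ has no zeros, $y\perp v(z)$ for all $z\in\mathbb D$, and $y=0$ by (P2).

The perturbation is again built on a tower, $h=b(U)1_C$ with $b$ a polynomial, and we must bound $Lh-\Psi_M(U)h$ although $\Psi-\Psi_M$ is small only in $H^2$. This is possible on the part of $1_C$ in $\bigoplus_{n<\ell}U^nW$, which is represented by a polynomial of degree less than $\ell$, hence by a \emph{bounded} function. The rest of $1_C$ is $\mathbb E(1_C|\mathcal B_\ell)$, and Lemma~\ref{lem:diffuse} allows us to make it small relative to $1_C$. A second point is that the estimate holds on $T^{-M}C$, not on $C$, so $C$ has to be placed where a fixed proportion of $T^{-M}C$ falls into $Y$.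

\emph{Choice of the parameters.} Let $Y,u,r,\varepsilon$ be given and $\beta=\mu(Y)$. Choose scalars $a_0,\dots,a_{M_0}$ with $\|\sum_ka_kw_k-u\|<r/3$, put $a_k=0$ for $k>M_0$ and $\alpha=\sum_k|a_k|$. Then choose, in this order:
\begin{itemize}
\item $\eta>0$ with $2\alpha\sqrt\eta\le r\sqrt\beta/12$;
\item $i\ge1$ and $\ell\ge1$ such that the union $X_\ast$ of the sets $P'=P\cap\{\mathbb E(1_P|\mathcal B_\ell)<\eta\}$, $P\in\mathcal P_i$, has measure greater than $1-\beta/2$;
\item $M\ge\max(M_0,1)$ with $\|\sum_ka_kw_k^{(M)}-u\|<2r/3$ and $\alpha\sqrt\ell\,\rho_M\le r\sqrt\beta/12$.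
\end{itemize}
For the second choice, Lemma~\ref{lem:diffuse} gives $i$ with $\mu(\kappa_i<\eta/2)>1-\beta/4$. For each of the finitely many $P\in\mathcal P_i$, $\mathbb E(1_P|\mathcal B_\ell)\to\mathbb E(1_P|\mathcal B_\infty)$ in $L^2$ as $\ell\to\infty$, these being projections onto decreasing subspaces. So for large $\ell$ all the differences are smaller than $\eta/2$ outside a set of measure less than $\beta/4$.

\emph{Choice of $C$.} Let $\omega_M=U^{*M}1_Y$. For $D\in\mathcal B$ we have $\int_D\omega_M\,d\mu=\mu(Y\cap T^{-M}D)\in[0,\mu(D)]$, so $0\le\omega_M\le1$ and $\int\omega_M\,d\mu=\beta$. The set $Y_M=\{\omega_M\ge\beta/2\}$ satisfies $\beta\le\mu(Y_M)+\beta/2$, so $\mu(Y_M)\ge\beta/2$ and $\mu(Y_M\cap X_\ast)>0$. Fix $P\in\mathcal P_i$ with $\mu(P'\cap Y_M)>0$. By Lemma~\ref{lem:tower} take $C\subseteq P'\cap Y_M$ with $\mu(C)>0$, $\alpha^2\mu(C)<\varepsilon^2$ and $C,T^{-1}C,\dots,T^{-M}C$ pairwise disjoint. Since $\{\mathbb E(1_P|\mathcal B_\ell)<\eta\}\in\mathcal B_\ell$, we have $\mathbb E(1_C|\mathcal B_\ell)\le\mathbb E(1_{P'}|\mathcal B_\ell)\le\eta$. Therefore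
\begin{gather}
\|\mathbb E(1_C|\mathcal B_\ell)\|^2=\int1_C\,\mathbb E(1_C|\mathcal B_\ell)\,d\mu\le\eta\mu(C),\label{eq:small}\\
\mu(Y\cap T^{-M}C)=\int_C\omega_M\,d\mu\ge\tfrac\beta2\mu(C).\label{eq:prop}
\end{gather}

\emph{The perturbation.} Let $b(z)=\sum_{k\le M_0}a_kz^{M-k}$, a polynomial with $|b|\le\alpha$ on $\overline{\mathbb D}$, and
\[
h=b(U)1_C=\sum_{k\le M_0}a_k1_{T^{-(M-k)}C},\qquad\|h\|\le\alpha\mu(C)^{1/2}<\varepsilon .
\]
For $x\in T^{-M}C$ and $0\le k\le M$ we have $T^kx\in T^{-(M-k)}C$, so $h(T^kx)=a_k$, and
\begin{equation}\label{eq:main}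
\Psi_M(U)h(x)=\sum_ka_kw_k^{(M)}\qquad(x\in T^{-M}C).
\end{equation}

\emph{The error.} Put
\[
s=1_C-\mathbb E(1_C|\mathcal B_\ell),\qquad s'=\mathbb E(1_C|\mathcal B_\ell),\qquad t=\Pi s' .
\]
By \eqref{eq:wold}, $s=\sum_{n<\ell}U^ns_n$ with $s_n\in W$, so $s\in\mathcal S$ is represented by $F_s(z)=\sum_{n<\ell}s_nz^n$, and on $\overline{\mathbb D}$
\[
\|F_s(z)\|\le\sum_{n<\ell}\|s_n\|\le\sqrt\ell\,\|s\|\le\sqrt{\ell\mu(C)} .
\]
By \eqref{eq:small}, $\|t\|\le\|s'\|\le\sqrt{\eta\mu(C)}$. We have $1_C=s+s'$ and $\Pi1_C=s+t$. As $\Pi$ commutes with $U$, the function $Lh$ is represented by $b\,(F_s+F_t)\otimes\Psi$, where $F_t$ represents $t$; and $\Psi_M(U)h$ is the sum of $\Psi_M(U)b(U)s'$ and the element represented by $b\,F_s\otimes\Psi_M$. Thus $\mathcal R=Lh-\Psi_M(U)h$ is the sum of three terms: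
\[
b\,F_s\otimes(\Psi-\Psi_M),\qquad b\,F_t\otimes\Psi,\qquad-\Psi_M(U)b(U)s' .
\]
The first has norm at most $\alpha\sqrt{\ell\mu(C)}\,\rho_M$, since its norm at $z$ is at most $\alpha\sqrt{\ell\mu(C)}\,\|\Psi(z)-\Psi_M(z)\|$. The second has norm at most $\alpha\|t\|$ because $\|\Psi\|\le1$, and the third at most $\alpha\|s'\|$. By the choice of $\eta$ and $M$,
\[
\|\mathcal R\|\le\alpha\mu(C)^{1/2}\big(\sqrt\ell\,\rho_M+2\sqrt\eta\big)\le\frac{r\sqrt\beta}6\,\mu(C)^{1/2}.
\]
Chebyshev's inequality gives $\mu(\{x:\|\mathcal R(x)\|\ge r/3\})\le\frac\beta4\mu(C)$. By \eqref{eq:prop}, $\|\mathcal R(x)\|<r/3$ on a subset of $Y\cap T^{-M}C$ of measure at least $\frac\beta4\mu(C)>0$. On this subset \eqref{eq:main} gives $\|Lh-u\|<\frac{2r}3+\frac r3=r$. This proves (S$'$) and Proposition~\ref{prop:noninv}. \qed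

\begin{proof}[Proof of Theorem~\ref{thm:all}(a)]
Necessity is given by Propositions~\ref{prop:fsigma}, \ref{prop:interior} and~\ref{prop:full}. Conversely, let $E$ be an $F_\sigma$ set with non-empty interior and $m(E)=1$, and let $\mathbf A$ be the operator of Section~\ref{sec:operator}, with $E(\mathbf A)=E$. For a system $T$, the hypotheses of Lemma~\ref{lem:reduction} hold by Proposition~\ref{prop:inv} if $T^{-1}\mathcal B=\mathcal B$ and by Proposition~\ref{prop:noninv} otherwise. So $\mathbf A$ is $2$-universal for ergodic systems.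
\end{proof}

\begin{thebibliography}{9}

\bibitem{Grivaux}
Sophie Grivaux, \emph{Some new examples of universal hypercyclic operators in the sense of Glasner and Weiss}, arXiv:1410.2957 (2014).

\end{thebibliography}
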